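# Groups that absorb a factor: $G\cong G\circledast G_0$ with $G$ finitely generated

## 1. The product $\circledast$, and why finite groups cannot absorb

Permutations act on the left and products are composed from right to left. We write $[g,h]=ghg^{-1}h^{-1}$, and $(x\,y\,z)$ is the 3-cycle $x\mapsto y\mapsto z\mapsto x$. Two facts are used constantly: $\sigma(x\,y\,z)\sigma^{-1}=(\sigma x\;\sigma y\;\sigma z)$, and more generally $\mathrm{supp}(\sigma\tau\sigma^{-1})=\sigma(\mathrm{supp}\,\tau)$, where the support of a permutation is the set of points that it moves. For a set $X$, $\mathrm{FSym}(X)$ is the group of finitely supported permutations and $\mathrm{FAlt}(X)$ its subgroup of even ones. Both are normal in $\mathrm{Sym}(X)$, $\mathrm{FAlt}(X)$ is generated by 3-cycles, and it is simple for infinite $X$. If $Y\subseteq X$, permutations of $Y$ are extended to $X$ by the identity.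

**Definition.** Let $G$ and $H$ be groups. Take the disjoint union of copies $\underline G,\underline H$ of the underlying sets and glue the two neutral elements to one point $\underline e$ (often written $e$). Let $G$ act on $\Omega=\underline G\cup\underline H$ by left multiplication on $\underline G$ and trivially on $\underline H\setminus\{\underline e\}$; write $\lambda(g)$ for the permutation given by $g\in G$. Symmetrically, let $H$ act by left multiplication on $\underline H$ and trivially on $\underline G\setminus\{\underline e\}$; write $\mu(h)$ for the permutation given by $h\in H$. Then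
$$G\circledast H=\langle \lambda(G),\mu(H)\rangle\le \mathrm{Sym}(\Omega).$$

Both $\lambda$ and $\mu$ are injective, and $G\circledast H$ is transitive on $\Omega$, since each half is an orbit of one factor and the halves share $e$.

Some cases by hand. If $G=1$, then $\Omega=\underline H$ and $1\circledast H\cong H$. If $G=\{e,g\}$ and $H=\{e,h\}$ have order $2$, then $\Omega=\{e,g,h\}$, the generators are the transpositions $(e\,g)$ and $(e\,h)$, and $G\circledast H=\mathrm{Sym}(3)$. If $G=\{e,g\}$ and $H=\{e,h,h^2\}$, the generators are $(e\,g)$ and $(e\,h\,h^2)$; conjugating the first by the second gives $(h\,g)$ and $(h^2\,g)$, and these three transpositions through $g$ generate $\mathrm{Sym}(4)$. If $G=\mathbb Z$ and $H=\{e,h\}$, then $\Omega=\mathbb Z\cup\{h\}$ and the generators are the shift $t$ of $\mathbb Z$, fixing $h$, and $(0\,h)$. The conjugates $t^n(0\,h)t^{-n}=(n\,h)$ generate $\mathrm{FSym}(\Omega)$, so $\mathbb Z\circledast \mathbb Z/2=\mathrm{FSym}(\Omega)\rtimes\langle t\rangle$.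

The product seems to grow each time, but could a group absorb a factor? The question, raised in Maxime Gheysens and Nicolas Monod, "Between free and direct products of groups", arXiv:2201.03625 (2022), is: *is there a finitely generated group $G$ with $G\cong G\circledast G_0$ for a non-trivial group $G_0$?* For finite $G$ the answer is easy.

**Proposition 1.** If $G$ is finite and $G_0\ne1$, then $G\not\cong G\circledast G_0$.

**Proof.** If $G=1$, then $G\circledast G_0\cong G_0\neq1$. Suppose $G\ne1$ is finite and $G\cong G\circledast G_0$. Then $G\circledast G_0$ is finite. Its subgroup $\lambda(G)$ fixes $\underline{G_0}\setminus\{\underline e\}$ pointwise, while for $e\ne h\in G_0$ the element $\mu(h)$ moves $h^{-1}$ to $e$. So $\lambda(G)$ is a proper subgroup, and $|G\circledast G_0|>|G|$, a contradiction. $\square$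

For infinite $G$ the proper inclusion $\lambda(G)<G\circledast G_0$ is no longer an obstacle, because an infinite group may be isomorphic to a proper subgroup of itself. So what changes? Is there an infinite solution at all, and can it be finitely generated?

## 2. An infinite solution as an increasing union

The natural attempt is to apply $-\circledast G_0$ infinitely often and take the union. For this we need $A\circledast G_0$ to sit inside $B\circledast G_0$ when $A\le B$.

**Lemma 2.** Let $A\le B$ be groups with $A$ infinite, and $G_0$ a group. Let $S=\langle\lambda(A),\mu(G_0)\rangle\le B\circledast G_0$. Restriction to $\underline A\cup\underline{G_0}$ is an isomorphism $S\to A\circledast G_0$ carrying the copies of $a\in A$ and $h\in G_0$ to the corresponding ones.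

**Proof.** The set $\underline A\cup\underline{G_0}$ is invariant under $\lambda(A)$ and $\mu(G_0)$, and the restrictions of these are exactly the generators of $A\circledast G_0$. So restriction is a surjective homomorphism. Let $s=\lambda(a_1)\mu(h_1)\cdots\lambda(a_k)\mu(h_k)$ be in its kernel, and $a=a_1\cdots a_k$. Let $F=\{e\}\cup\{(a_j\cdots a_k)^{-1}:1\le j\le k\}$, a finite subset of $A$. If $b\in B\setminus F$, then no point met on the way from $b$ to $s(b)$ is $e$, so no $\mu(h_j)$ has any effect, and $s(b)=ab$. As $A$ is infinite, we may take $b\in A\setminus F$; then $s(b)=b$, hence $a=e$. So $s$ fixes all of $B\setminus F\supseteq B\setminus A$, and it fixes $\underline A\cup\underline{G_0}$. Thus $s=1$. $\square$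

Hence an injective homomorphism $j:A\to B$ with $A$ infinite induces an injective homomorphism $j\circledast1:A\circledast G_0\to B\circledast G_0$ with $\lambda(a)\mapsto\lambda(j(a))$ and $\mu(h)\mapsto\mu(h)$; and $(j'\circledast 1)(j\circledast 1)=(j'j)\circledast1$, as one sees on generators.

**Proposition 3.** For every $G_0\neq1$ there is a group $G$ with $G\cong G\circledast G_0$.

**Proof.** Put $A_0=\mathbb Z$, $A_{n+1}=A_n\circledast G_0$, $j_0=\lambda:A_0\to A_1$, and $j_{n+1}=j_n\circledast1:A_{n+1}\to A_{n+2}$. All $A_n$ are infinite and all $j_n$ injective. Let $G$ be the direct limit, with injections $i_n:A_n\to G$ satisfying $i_{n+1}j_n=i_n$. The injective homomorphisms $i_n\circledast1:A_{n+1}\to G\circledast G_0$ are compatible with the chain: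
$$(i_{n+1}\circledast1)\,j_{n+1}=(i_{n+1}j_n)\circledast1=i_n\circledast1 .$$
So they define an injective homomorphism $G\to G\circledast G_0$. Its image is the union of the subgroups $\langle\lambda(i_n(A_n)),\mu(G_0)\rangle$, which is everything because $G=\bigcup_n i_n(A_n)$. $\square$

This group is never finitely generated. Indeed no $j_n$ is surjective: $\lambda(\mathbb Z)$ fixes $\underline{G_0}\setminus\{\underline e\}$ pointwise and $\mu(G_0)$ does not; and if $j_n(A_n)\ne A_{n+1}$, then the image of $j_{n+1}$ preserves the proper subset $\underline{j_n(A_n)}\cup\underline{G_0}$ of $\underline{A_{n+1}}\cup\underline{G_0}$, whereas $A_{n+2}=A_{n+1}\circledast G_0$ is transitive there. So $G$ is a strictly increasing union of subgroups, and in a finitely generated group such a chain would have to stop. This is the exact point of failure: an increasing union of subgroups meets every finite set of generators at a finite stage. A finitely generated solution must be approached differently, through *quotients of one fixed free group of finite rank*.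

## 3. Three-cycles in $G\circledast H$

This section provides the one structural fact about $\circledast$ used throughout: it contains all even finitary permutations.

**Lemma 4.** Let $\Lambda\le\mathrm{Sym}(X)$. Join two points of $X$ if some 3-cycle in $\Lambda$ moves both. Then $\Lambda$ permutes the connected components of this graph, and $\mathrm{FAlt}(\mathcal B)\le\Lambda$ for each component $\mathcal B$.

**Proof.** A conjugate in $\Lambda$ of a 3-cycle in $\Lambda$ is a 3-cycle in $\Lambda$, so $\Lambda$ acts by graph automorphisms and permutes components. For a singleton component the second claim is empty. Let $\mathcal B$ be another component. The support of a 3-cycle of $\Lambda$ meeting $\mathcal B$ lies in $\mathcal B$. Joining the points of a finite subset of $\mathcal B$ to a base point by paths, and taking along each path the supports of the 3-cycles that give its edges, we see that the finite subset lies in a union $B_1\cup\dots\cup B_m$ of supports of 3-cycles in $\Lambda$ with $B_{j+1}\cap(B_1\cup\dots\cup B_j)\neq\emptyset$. Also $\mathrm{Alt}(B_1)\le\Lambda$.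 So it suffices to prove: if $A$ is finite, $|A|\ge3$, $\mathrm{Alt}(A)\le\Lambda$, and $\sigma\in\Lambda$ is a 3-cycle whose support $B$ meets $A$, then $\mathrm{Alt}(A\cup B)\le\Lambda$.

If $B\subseteq A$ there is nothing to do.

If $B\setminus A=\{x\}$, note that $\mathrm{Alt}(A)$ is transitive on the 2-subsets of $A$. Conjugating $\sigma$ by $\mathrm{Alt}(A)$ gives, for all distinct $r,s\in A$, a 3-cycle with support $\{x,r,s\}$; its inverse is the other one. So all 3-cycles on $A\cup\{x\}$ lie in $\Lambda$, and these generate $\mathrm{Alt}(A\cup\{x\})$.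

If $B=\{i,x,t\}$ with $i\in A$ and $x,t\notin A$, replace $\sigma$ by $\sigma^{-1}$ if necessary so that $\sigma(i)=x$. For distinct $r,s\in A\setminus\{i\}$ we get $\sigma(i\,r\,s)\sigma^{-1}=(x\,r\,s)$, because $\sigma$ fixes $r$ and $s$. The previous case gives $\mathrm{Alt}(A\cup\{x\})\le\Lambda$. Now $B$ has the single point $t$ outside $A\cup\{x\}$, and the previous case, applied to $A\cup\{x\}$ and $\sigma$, finishes. $\square$

**Lemma 5.** If $G,H\neq1$, then $\mathrm{FAlt}(\Omega)\le G\circledast H$. For $g\in G\setminus\{e\}$ and $h\in H\setminus\{e\}$, $[\lambda(g),\mu(h)]=(e\,g\,h)$.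

**Proof.** We follow points through $\lambda(g)\mu(h)\lambda(g)^{-1}\mu(h)^{-1}$, from right to left. We have $e\mapsto h^{-1}\mapsto h^{-1}\mapsto e\mapsto g$; then $g\mapsto g\mapsto e\mapsto h\mapsto h$; then $h\mapsto e\mapsto g^{-1}\mapsto g^{-1}\mapsto e$. A point $x\in\underline G\setminus\{e,g\}$ goes $x\mapsto x\mapsto g^{-1}x\mapsto g^{-1}x\mapsto x$, since $g^{-1}x\neq e$; similarly each $x\in\underline H\setminus\{e,h\}$ is fixed, since $h^{-1}x\ne e$. So the commutator is $(e\,g\,h)$. Letting $g$ and $h$ vary, every point of $\Omega\setminus\{e\}$ is joined to $e$ in the graph of Lemma 4. There is one component, and Lemma 4 applies. $\square$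

## 4. What a finitely generated solution must look like

A group is *Hopfian* if each of its surjective endomorphisms is injective. For example, $\mathbb Z$ is Hopfian, since a surjective endomorphism is multiplication by $\pm1$; the direct sum of countably many copies of $\mathbb Z$ is not, since deleting the first coordinate is surjective and not injective.

**Theorem C (necessary conditions).** Let $G$ be finitely generated, $G_0\ne1$, $G\cong G\circledast G_0$. Then $G$ is infinite. If $G_0$ is infinite, then $G_0$ is finitely generated, has no non-trivial finite quotient, and $G$ is non-Hopfian. If $G_0$ is finite, every left translation of $G_0$ is an even permutation of $G_0$.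

**Proof.** $G$ is infinite by Proposition 1.

**Step 1: quotients of $G\circledast G_0$.** By Lemma 5, $\mathrm{FAlt}(\Omega)$ is a normal subgroup of $G\circledast G_0$, and modulo it $\lambda(G)$ and $\mu(G_0)$ commute, because the commutators of their elements are 3-cycles or trivial. So $(g,h)\mapsto\lambda(g)\mu(h)\,\mathrm{FAlt}(\Omega)$ is a surjective homomorphism
$$G\times G_0\to(G\circledast G_0)/\mathrm{FAlt}(\Omega).$$

Suppose $G_0$ is infinite and $\lambda(g)\mu(h)$ is finitary. It acts on the infinite set $\underline G\setminus\{\underline e\}$ as $x\mapsto gx$, so $g=1$. Then $\mu(h)$ is finitary and acts on the infinite set $\underline{G_0}$ as $x\mapsto hx$, so $h=1$. Hence the homomorphism is injective and $(G\circledast G_0)/\mathrm{FAlt}(\Omega)\cong G\times G_0$.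

Suppose $G_0$ is finite and some translation $\mu(h)$ is odd. Then $\mu(G_0)\mathrm{FAlt}(\Omega)=\mathrm{FSym}(\Omega)$. The quotient by $\mathrm{FAlt}(\Omega)$ is generated by the commuting images of $\lambda(G)$ and of $\mathrm{FSym}(\Omega)$, and the latter image is $\mathbb Z/2$. Since $\lambda(G)\cap\mathrm{FSym}(\Omega)=1$ ($G$ is infinite and acts freely on $\underline G$), these images intersect trivially and the first is a copy of $G$. So the quotient is $G\times\mathbb Z/2$.

**Step 2: non-Hopfian.** Let $G_0$ be infinite. By Step 1, $G\cong G\circledast G_0$ maps onto $G\times G_0$. So $G_0$ is a quotient of $G$ and is finitely generated. The composite $G\to G\times G_0\to G$ is surjective, and its kernel is the preimage of $1\times G_0$, hence non-trivial. So $G$ is non-Hopfian.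

**Step 3: no finite quotients, no odd translations.** Suppose $G_0$ is infinite with a finite quotient $F\ne1$, or $G_0$ is finite with an odd translation; in the second case put $F=\mathbb Z/2$. By Step 1, $G$ maps onto $G\times F$. Composition with this surjection is an injective map $\mathrm{Hom}(G\times F,F)\to\mathrm{Hom}(G,F)$. But $\mathrm{Hom}(G\times F,F)$ contains the $|\mathrm{Hom}(G,F)|$ homomorphisms that are trivial on $F$, and in addition the projection to $F$. So $|\mathrm{Hom}(G,F)|>|\mathrm{Hom}(G,F)|$. As $G$ is finitely generated and $F$ finite, this number is finite, a contradiction. $\blacksquare$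

For example $G_0=\mathbb Z/2$ and $G_0=\mathbb Z$ are excluded; $\mathbb Z/3$ is not excluded by this theorem, since its non-trivial translations are 3-cycles. These notes do not decide whether a non-trivial *finite* $G_0$ can occur with $G$ finitely generated; the question does not need it. For us the theorem gives two hints: look for an infinite $G_0$ without finite quotients, such as an infinite simple group, and be ready for $G$ to have an isomorphic proper quotient.

## 5. Admissible quadruples and the main theorem

**Definition.** A quadruple $(a,b,x,w)\in G_0^4$ is *admissible* if $[x^nax^{-n},b]=1$ for all $n\ge1$ and $w\notin\langle a,b,x\rangle$. Put $c=[a,b]$.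

So $b$ commutes with all forward conjugates of $a$, but $[a,b]$ itself is allowed to be non-trivial. A small example in $\mathrm{Sym}(\mathbb Z)$: let $x$ be translation by $3$, $a=(1\,2)$, $b=(2\,3)$, $w=(3\,4)$. For $n\ge1$, $x^nax^{-n}=(3n+1\;\,3n+2)$ has support disjoint from $\{2,3\}$, so it commutes with $b$. All of $\langle a,b,x\rangle$ permutes the blocks $\{3k+1,3k+2,3k+3\}$, and $w$ does not, so $w\notin\langle a,b,x\rangle$. Here $c$ is a 3-cycle on $\{1,2,3\}$ and $wcw^{-1}$ is a 3-cycle on $\{1,2,4\}$. They do not commute: commuting with $c$ implies preserving the support of $c$, and $wcw^{-1}$ does not preserve $\{1,2,3\}$.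

**Theorem A.** Let $G_0\ne1$ be a finitely generated group which is the normal closure of the elements $[c,wcw^{-1}]$, $(a,b,x,w)$ running over the admissible quadruples of $G_0$. Then there is a finitely generated group $G$ with $G\cong G\circledast G_0$.

**Corollary B.** (1) Theorem A applies to Thompson's group $G_0=V$, so the answer to the question is *yes*. (2) It applies to every finitely generated simple group containing a copy of $V$. (3) Every countable group embeds in such a $G_0$, hence in a finitely generated $G$ with $G\cong G\circledast G_0$ for some $G_0\neq1$; there are $2^{\aleph_0}$ isomorphism types of such $G$.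

From here to the end of Section 10, $G_0$ is as in Theorem A. First we reduce to finitely many quadruples. Each of finitely many generators of $G_0$ is a product of conjugates of finitely many elements $[c,wcw^{-1}]^{\pm1}$. So there are admissible quadruples $(a_i,b_i,x_i,w_i)$, $1\le i\le r$, such that, with $c_i=[a_i,b_i]$, $G_0$ is the normal closure of the elements $[c_i,w_ic_iw_i^{-1}]$. We drop the quadruples for which this element is trivial; since $G_0\ne1$, still $r\ge1$. Put $D_i=\langle a_i,b_i,x_i\rangle$. Now $c_i\neq1$. If $x_i^N=1$ with $N\ge1$, then $1=[x_i^Na_ix_i^{-N},b_i]=[a_i,b_i]=c_i$, a contradiction. So $x_i$ has infinite order, and $D_i$ and $G_0$ are infinite.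

## 6. Moving $G_0$ off the base point: the group $\Gamma_1$

We want a finitely generated group that acts on the $G_0$-half of $\Omega$ *without touching $e$*, and that is $G_0$ up to finitary permutations. Finitary corrections cost nothing in the end, because of Lemma 5.

Put $G_0^*=G_0\setminus\{e\}$ and $\Gamma_0=\mathrm{FAlt}(G_0)\,\mu(G_0)\le\mathrm{Sym}(G_0)$, where $\mu$ is left translation. As $G_0$ is infinite, a non-trivial translation is not finitary, so this is a semidirect product. Let $\mathrm{pr}:\Gamma_0\to G_0$, $\alpha\mu(g)\mapsto g$, be the projection. Put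
$$\Gamma_1=\mathrm{Stab}_{\Gamma_0}(e),\quad\text{viewed in }\mathrm{Sym}(G_0^*).$$
For $g\in G_0$ choose $\alpha\in\mathrm{FAlt}(G_0)$ with $\alpha(g)=e$; then $\alpha\mu(g)$ fixes $e$. So $\mathrm{pr}(\Gamma_1)=G_0$. The kernel of $\mathrm{pr}|_{\Gamma_1}$ is the stabilizer of $e$ in $\mathrm{FAlt}(G_0)$, that is, $\mathrm{FAlt}(G_0^*)$.

**Lemma 6.** $\Gamma_1$ is finitely generated.

**Proof.** Let $U$ be a finite generating set of $G_0$. For $u\in U$ choose $\gamma_u\in\Gamma_1$ with $\mathrm{pr}(\gamma_u)=u$. Let $W\subset G_0^*$ be finite such that $\gamma_u(o)=uo$ for all $u\in U$ and $o\in G_0^*\setminus W$. Fix $o_0\in G_0^*$ and a finite $Y\subset G_0^*$ with $|Y|\ge3$ and $Y\supseteq W\cup\{o_0\}\cup\{\gamma_u(o_0):u\in U\}$. Put $\Gamma'=\langle\gamma_u\,(u\in U),\ \mathrm{Alt}(Y)\rangle\le\Gamma_1$.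

Let $\mathcal B$ be the component of the graph of Lemma 4 for $\Gamma'$ that contains $Y$. Since $\gamma_u(o_0)\in\mathcal B\cap\gamma_u\mathcal B$ and $\Gamma'$ permutes components, $\gamma_u\mathcal B=\mathcal B$; and $\mathrm{Alt}(Y)$ preserves $\mathcal B\supseteq Y$. So $\mathcal B$ is $\Gamma'$-invariant, and so is $C=G_0^*\setminus\mathcal B$. As $C$ is disjoint from $W$, $uC=\gamma_u(C)=C$ for $u\in U$. So $C$ is invariant under left multiplication by $G_0=\langle U\rangle$; it is $\emptyset$ or $G_0$, and $e\notin C$, so $C=\emptyset$. By Lemma 4, $\mathrm{FAlt}(G_0^*)\le\Gamma'$. This is the kernel of $\mathrm{pr}|_{\Gamma_1}$, and $\mathrm{pr}(\Gamma')=G_0$; hence $\Gamma'=\Gamma_1$. $\square$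

## 7. One free group acting on both halves, and the untwisted obstruction

Let $P_1$ be a free group of finite rank and $\rho_1:P_1\to\Gamma_1$ a *surjective* homomorphism (Lemma 6); a specific basis is chosen in Section 8. Let $P=P_1*\langle y\rangle$, again free of finite rank. Let $\mathcal N$ be the set of normal subgroups $L\trianglelefteq P$ with $P/L$ infinite. Fix distinct $p,q\in G_0^*$.

For $L\in\mathcal N$ put $H=P/L$, let $\pi:P\to H$ be the projection, and let $\Omega_H=H\sqcup G_0^*$. This is $\underline H\cup\underline{G_0}$ with $\underline e=e_H=:e$. Let $\lambda(h)$ be left multiplication by $h$ on $H$ and trivial on $G_0^*$. For $g\in P_1$ let $\rho(g)$ be $\rho_1(g)$ on $G_0^*$ and trivial on $H$. Since the elements of $\Gamma_1$ do not touch $e$, $\lambda(H)$ and $\rho(P_1)$ have disjoint supports and commute. As $P$ is free, we may define a homomorphism $R_L:P\to\mathrm{Sym}(\Omega_H)$ by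
$$R_L(g)=\lambda(\pi(g))\rho(g)\quad(g\in P_1),\qquad R_L(y)=\lambda(\pi(y))\,(e\,p\,q).\tag{1}$$
Each generator does double duty: it acts on $H$ as its own class and on $G_0^*$ through $\rho_1$, while $y$ ties the two parts together.

The group $R_L(P)$ has a chance of being $H\circledast G_0$. Then $P/\ker R_L\cong(P/L)\circledast G_0$, and we want $P/\ker R_L\cong P/L$. The first idea is to look for $L$ with $\ker R_L=L$. This cannot work.

**Lemma 7.** Let $L\in\mathcal N$. For each $w\in P$, $R_L(w)h=\pi(w)h$ for all but finitely many $h\in H$. In particular $\ker R_L\le L$. If $\ker R_L=L$, then $R_L(P)\ne(P/L)\circledast G_0$.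

**Proof.** For $g\in P_1$, $R_L(g)h=\pi(g)h$ for all $h\in H$. For $y$ and $y^{-1}$ the formula $R_L(y^{\pm1})h=\pi(y)^{\pm1}h$ fails for one $h$ only: $h=e$ for $y$, and $h=\pi(y)$ for $y^{-1}$, because $R_L(y^{-1})=(e\,p\,q)^{-1}\lambda(\pi(y))^{-1}$. Reading a word letter by letter, we get the first claim. If $R_L(w)=1$, then, as $H$ is infinite, some $h$ satisfies $h=R_L(w)h=\pi(w)h$, so $w\in L$. Finally suppose $\ker R_L=L$. If $R_L(w)$ is finitary, then the same argument, applied to some $h$ outside the support, gives $\pi(w)=1$, so $w\in L=\ker R_L$ and $R_L(w)=1$. So $R_L(P)$ contains no 3-cycle, whereas $(P/L)\circledast G_0$ contains 3-cycles by Lemma 5. $\square$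

The obstruction is that $\ker R_L$ has to be strictly smaller than $L$, and still $P/\ker R_L$ must be isomorphic to $P/L$. This is what the non-Hopfian property in Theorem C leads one to expect. The way out is to ask for $\ker R_L=\vartheta(L)$, where $\vartheta$ is an automorphism of $P$. Then $\vartheta$ itself induces $P/L\cong P/\vartheta(L)=P/\ker R_L$.

Suppose that $\vartheta(P_1)=P_1$ and $\ker R_L=\vartheta(L)$; what must $L\cap P_1$ be? By Lemma 7, $\vartheta(L)\le L$, so $\vartheta^k(L)\le\vartheta(L)=\ker R_L$ for $k\ge1$. If $l\in L\cap P_1$ and $k\ge1$, then $\vartheta^k(l)\in P_1\cap L\cap\ker R_L$, so $1=R_L(\vartheta^kl)=\rho(\vartheta^kl)$. Thus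
$$L\cap P_1\ \le\ L_1:=\{g\in P_1:\rho_1(\vartheta^kg)=1\ \text{ for all }k\ge1\}.\tag{2}$$
On the other hand, $R_L(l)=\rho(l)$ for $l\in L\cap P_1$, and these elements let us isolate the $G_0$-half inside $R_L(P)$. So we want $\vartheta$ such that $L_1$ is rich: $\rho_1(L_1)$ should be all of $\Gamma_1$, although every forward twist of $L_1$ is invisible to $\rho_1$. Admissible quadruples are made for this.

## 8. The twist, and elements that vanish after one twist

**Special elements of $\Gamma_1$.** For $g\in\{a_i,b_i,x_i\}$ choose $\alpha\in\mathrm{FAlt}(D_i)$ with $\alpha(g)=e$ (possible since $D_i$ is infinite), and put $\hat g=\alpha\mu(g)$. It fixes $e$, so $\hat g\in\Gamma_1$. Since $g\in D_i$, it preserves $D_i\setminus\{e\}$, and it acts on $G_0\setminus D_i$ as left multiplication by $g$.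

Next choose $v\in D_i\setminus\{e\}$, let $\alpha$ be the 3-cycle $w_i\mapsto e\mapsto v\mapsto w_i$ (the three points are distinct, since $w_i\notin D_i$), and put $\hat z_i=\alpha\mu(w_i)$. It sends $e$ to $w_i$ and then to $e$, so $\hat z_i\in\Gamma_1$. As $w_i\notin D_i$, the cosets $D_i$ and $w_iD_i$ are disjoint, so $e,v\notin w_iD_i$, and $\alpha$ fixes $w_iD_i\setminus\{w_i\}$ pointwise. Hence
$$\hat z_i(D_i\setminus\{e\})=w_iD_i\setminus\{w_i\}\quad\text{is disjoint from }D_i.\tag{3}$$

**The twist.** Let $P_1$ be free on letters $\mathbf a_i,\mathbf b_i,\mathbf x_i,\mathbf z_i$ $(1\le i\le r)$ and finitely many further letters, and let $\rho_1$ send $\mathbf a_i,\mathbf b_i,\mathbf x_i,\mathbf z_i$ to $\hat a_i,\hat b_i,\hat x_i,\hat z_i$; by Lemma 6 the further letters can be chosen and mapped so that $\rho_1$ is surjective. Put $\kappa=\mathrm{pr}\circ\rho_1:P_1\to G_0$; thus $\kappa(\mathbf a_i)=a_i$, $\kappa(\mathbf b_i)=b_i$, $\kappa(\mathbf x_i)=x_i$, $\kappa(\mathbf z_i)=w_i$. Let $\vartheta\in\mathrm{Aut}(P)$ be given by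
$$\vartheta(\mathbf a_i)=\mathbf x_i\mathbf a_i\mathbf x_i^{-1},\qquad\text{all other letters, including }y,\text{ fixed.}$$
Its inverse sends $\mathbf a_i$ to $\mathbf x_i^{-1}\mathbf a_i\mathbf x_i$. We have $\vartheta(P_1)=P_1$ and $\vartheta^k(\mathbf a_i)=\mathbf x_i^k\mathbf a_i\mathbf x_i^{-k}$.

Let $L_1$ be as in (2), and let
$$M_1=\{g\in P_1:\rho_1(\vartheta^kg)=1\text{ for all large }k\}.$$
$L_1$ is an intersection of kernels and $M_1$ is an increasing union of such intersections, so both are normal in $P_1$. Clearly $L_1\le M_1$, $\vartheta(L_1)\le L_1$ and $\vartheta(M_1)=M_1$. Let $M$ be the normal closure of $M_1$ in $P$. Then $\vartheta(M)=M$. The homomorphism $P\to\langle y\rangle\cong\mathbb Z$ that kills $P_1$ factors through $P/M$. So $P/M$ is infinite and $M\in\mathcal N$.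

**Lemma 8.** $\rho_1(L_1)=\Gamma_1$.

**Proof.** **Step 1: exhibit elements of $L_1$.** One would like to use $[\mathbf a_i,\mathbf b_i]$, whose forward twists vanish under $\kappa$. But under $\rho_1$ they may leave a finitary permutation supported in $D_i$. We remove it by commuting with a conjugate whose support has been moved away. Let
$$m_i=\big[[\mathbf a_i,\mathbf b_i],\ \mathbf z_i[\mathbf a_i,\mathbf b_i]\mathbf z_i^{-1}\big].$$
For $k\ge1$, $\vartheta^k(m_i)=[u,\mathbf z_iu\mathbf z_i^{-1}]$ with $u=[\mathbf x_i^k\mathbf a_i\mathbf x_i^{-k},\mathbf b_i]$, and $\kappa(u)=[x_i^ka_ix_i^{-k},b_i]=1$. Since $\hat a_i,\hat b_i,\hat x_i$ preserve $D_i$ and act on $G_0\setminus D_i$ as left multiplications, $\rho_1(u)$ acts on $G_0\setminus D_i$ as left multiplication by $\kappa(u)=1$. So $\mathrm{supp}\,\rho_1(u)\subseteq D_i\setminus\{e\}$. By (3), the support $\hat z_i(\mathrm{supp}\,\rho_1(u))$ of $\rho_1(\mathbf z_iu\mathbf z_i^{-1})$ is disjoint from $D_i$. Permutations with disjoint supports commute, so $\rho_1(\vartheta^km_i)=1$ for all $k\ge1$. That is, $m_i\in L_1$.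

**Step 2: $K=\rho_1(L_1)$ projects onto $G_0$.** As $\rho_1$ is surjective, $K\trianglelefteq\Gamma_1$. So $\mathrm{pr}(K)=\kappa(L_1)$ is normal in $G_0$ and contains $\kappa(m_i)=[c_i,w_ic_iw_i^{-1}]$ for all $i$. By the choice of the quadruples, $\mathrm{pr}(K)=G_0$.

**Step 3: $K$ contains $\mathrm{FAlt}(G_0^*)$.** By Step 2 there is $1\neq k\in K$; let $k(o)\neq o$. Choose a 3-cycle $\zeta=(o\,r\,s)$ on $G_0^*$ not moving $k(o)$. Then $k\zeta k^{-1}$ moves $k(o)$, so $k\zeta k^{-1}\ne\zeta$ and $1\neq[k,\zeta]$. This commutator lies in $K$, because $K$ is normal in $\Gamma_1\ni\zeta$, and in $\mathrm{FAlt}(G_0^*)$, because that group is normalized by $k$. So $K\cap\mathrm{FAlt}(G_0^*)$ is a non-trivial normal subgroup of the simple group $\mathrm{FAlt}(G_0^*)$, and $K\ge\mathrm{FAlt}(G_0^*)=\ker\mathrm{pr}|_{\Gamma_1}$. With Step 2, $K=\Gamma_1$. $\square$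

**Lemma 9.** If $L\in\mathcal N$ and $L_1\le L$, then $R_L(P)=(P/L)\circledast G_0$.

**Proof.** Let $\Lambda=R_L(P)$ and $H=P/L$. For $l\in L_1\le L$ we have $R_L(l)=\rho(l)$. By Lemma 8, $\Lambda$ contains $\Gamma_1$, acting on $G_0^*$ and fixing $H$ pointwise. In particular $\mathrm{FAlt}(G_0^*)\le\Lambda$.

**Step 1: $\mathrm{FAlt}(\Omega_H)\le\Lambda$.** Let $\mathcal B$ be the component for $\Lambda$, as in Lemma 4, that contains $G_0^*$. Each $R_L(g)$ with $g\in P_1$ preserves $G_0^*$, hence $\mathcal B$. Also $R_L(y)p=\lambda(\pi(y))q=q$, so $R_L(y)\mathcal B$ meets $\mathcal B$ and equals it. Thus $\mathcal B$ is $\Lambda$-invariant, and so is $C=\Omega_H\setminus\mathcal B\subseteq H$. As $R_L(y)e=p\in\mathcal B$, $e\notin C$. On $H\setminus\{e\}$ the permutation $R_L(y)$ is left multiplication by $\pi(y)$, and on $H$ each $R_L(g)$, $g\in P_1$, is left multiplication by $\pi(g)$. So $C$ is invariant under left multiplication by $\pi(P)=H$; it is $\emptyset$ or $H$, and $e\notin C$ gives $C=\emptyset$. Lemma 4 gives the claim.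

**Step 2: $\Lambda\le H\circledast G_0$.** By Lemma 5, $\mathrm{FAlt}(\Omega_H)\le H\circledast G_0$. For $g\in P_1$, $\rho(g)\in\mathrm{FAlt}(\underline{G_0})\mu(G_0)$, so $R_L(g)=\lambda(\pi(g))\rho(g)\in H\circledast G_0$. Also $R_L(y)\in\lambda(H)\,\mathrm{FAlt}(\Omega_H)$.

**Step 3: $H\circledast G_0\le\Lambda$.** For $g\in G_0$ pick $\gamma\in\Gamma_1$ with $\mathrm{pr}(\gamma)=g$; then $\mu(g)\in\mathrm{FAlt}(\Omega_H)\gamma\subseteq\Lambda$. For $g\in P_1$, $\lambda(\pi(g))=R_L(g)\rho(g)^{-1}\in\Lambda$, since $\rho(g)\in\Gamma_1\le\Lambda$. Finally $\lambda(\pi(y))=R_L(y)(e\,p\,q)^{-1}\in\Lambda$. $\square$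

So Theorem A will follow once we find $L\in\mathcal N$ with $L_1\le L$ and $\ker R_L=\vartheta(L)$.

## 9. How $\ker R_L$ depends on $L$

Whether $w\in\ker R_L$ should depend only on $L\cap E$ for a finite set $E$ attached to $w$. Here we find such a set and check how it behaves under $\vartheta$.

**Definition.** Consider an expression $w=g_0y^{\varepsilon_1}g_1\cdots y^{\varepsilon_k}g_k$ with $g_i\in P_1$, $\varepsilon_i=\pm1$; some of the $g_i$ may be trivial. Put $t_j=g_jy^{\varepsilon_{j+1}}g_{j+1}\cdots y^{\varepsilon_k}g_k$ for $0\le j\le k$, and, for $1\le j\le k$,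
$$v_j=t_j\ \text{ if }\varepsilon_j=1,\qquad v_j=y^{-1}t_j\ \text{ if }\varepsilon_j=-1.$$
Put $I(w)=\{v_iv_j^{-1}:i<j\}$ and $E(w)=\{w\}\cup I(w)$. These finite sets depend on the expression. We say that $L,L'$ *agree on* $E\subseteq P$ if $L\cap E=L'\cap E$.

For example, let $w=y^{-1}gy$ with $g\in P_1$. Then $t_2=v_2=1$, $t_1=gy$, $v_1=y^{-1}gy$, and $E(w)=I(w)=\{y^{-1}gy\}$.

**Lemma 10.** (a) $R_L(w)=\lambda(\pi(w))\,C_L(w)$, where $C_L(w)=\rho(g_0)\prod_{r=1}^k(h_r\,p\,q)^{\varepsilon_r}\rho(g_r)$ (in this order) and $h_r=\pi(v_r)^{-1}$.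
(b) $w\in\ker R_L\iff w\in L$ and $C_L(w)=1$.
(c) If $L,L'\in\mathcal N$ agree on $E(w)$, then $w\in\ker R_L\iff w\in\ker R_{L'}$.

**Proof.** (a) The point is to move all $\lambda$'s to the left. Since $\lambda(h)^{-1}(e\,p\,q)\lambda(h)=(h^{-1}\,p\,q)$,
$$(e\,p\,q)\,\lambda(h)=\lambda(h)\,(h^{-1}\,p\,q).\tag{4}$$
We show by descending induction on $j$ that $R_L(t_j)=\lambda(\pi(t_j))\Delta_j$ with $\Delta_j=\rho(g_j)\prod_{r>j}(h_r\,p\,q)^{\varepsilon_r}\rho(g_r)$; the case $j=0$, where $t_0=w$, is (a). For $j=k$ this is (1). Assume it for $j\ge1$. If $\varepsilon_j=1$, then $h_j=\pi(t_j)^{-1}$ and by (4)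
$$R_L(yt_j)=\lambda(\pi(y))(e\,p\,q)\lambda(\pi(t_j))\Delta_j=\lambda(\pi(yt_j))(h_j\,p\,q)\Delta_j.$$
If $\varepsilon_j=-1$, then $h_j=\pi(y^{-1}t_j)^{-1}$ and, by (4) with 3-cycles inverted,
$$R_L(y^{-1}t_j)=(e\,p\,q)^{-1}\lambda(\pi(y^{-1}t_j))\Delta_j=\lambda(\pi(y^{-1}t_j))(h_j\,p\,q)^{-1}\Delta_j.$$
Multiply on the left by $R_L(g_{j-1})=\lambda(\pi(g_{j-1}))\rho(g_{j-1})$. As $\rho(g_{j-1})$ commutes with $\lambda(H)$ and $t_{j-1}=g_{j-1}y^{\varepsilon_j}t_j$, we get the claim for $j-1$.

(b) If $R_L(w)=1$, then $w\in L$ by Lemma 7, and then $C_L(w)=R_L(w)=1$ by (a). The converse is (a).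

(c) We have $h_i=h_j\iff\pi(v_i)=\pi(v_j)\iff v_iv_j^{-1}\in L$. Write $h'_r$ for the elements attached to $L'$. As $L,L'$ agree on $I(w)$, the map $h_r\mapsto h_r'$ together with the identity of $G_0^*$ is a well-defined bijection $\{h_1,\dots,h_k\}\cup G_0^*\to\{h'_1,\dots,h'_k\}\cup G_0^*$. These sets contain the supports of all factors of $C_L(w)$ and $C_{L'}(w)$, and the bijection conjugates the first product to the second, factor by factor. So $C_L(w)=1\iff C_{L'}(w)=1$. Also $w\in L\iff w\in L'$. Apply (b). $\square$

In the example $w=y^{-1}gy$ with $g\in L$, we have $w\in L$ and $h_1=h_2=e$, and $C_L(w)=(e\,p\,q)^{-1}\rho(g)(e\,p\,q)$. This agrees with (1).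

To iterate, we need to apply (c) to the elements of $E(w)$ themselves, without enlarging the set.

**Lemma 11.** For $u=v_iv_j^{-1}\in I(w)$, $i<j$, there is an expression of $u$ with $I(u)\subseteq I(w)$, so $E(u)\subseteq E(w)$.

**Proof.** We have $t_i=g_iy^{\varepsilon_{i+1}}\cdots g_{j-1}y^{\varepsilon_j}t_j$. If $\varepsilon_j=1$, then $v_j=t_j$ and $t_iv_j^{-1}=g_iy^{\varepsilon_{i+1}}\cdots g_{j-1}y$. If $\varepsilon_j=-1$, then $v_j=y^{-1}t_j$ and $t_iv_j^{-1}=g_iy^{\varepsilon_{i+1}}\cdots y^{\varepsilon_{j-1}}g_{j-1}$. Further, $u=t_iv_j^{-1}$ if $\varepsilon_i=1$, and $u=y^{-1}t_iv_j^{-1}$ if $\varepsilon_i=-1$. This is an expression of $u$ whose letters $y^{\pm1}$ are letters $y^{\varepsilon_m}$ inherited from $w$: those with $i<m<j$, that with $m=j$ if $\varepsilon_j=1$, and that with $m=i$ if $\varepsilon_i=-1$. The part of the expression to the right of the inherited letter $y^{\varepsilon_m}$ equals $t_mv_j^{-1}$ (for $m=j$ it is $1=t_jv_j^{-1}$). So the element "$v$" attached to this letter in $u$ is $t_mv_j^{-1}$ or $y^{-1}t_mv_j^{-1}$, according to the sign,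 that is, $v_mv_j^{-1}$. Since $(v_mv_j^{-1})(v_{m'}v_j^{-1})^{-1}=v_mv_{m'}^{-1}$, we get $I(u)\subseteq I(w)$. And $u\in I(w)$. $\square$

Finally, as $\vartheta(y)=y$ and $\vartheta(P_1)=P_1$, an expression of $w$ gives the expression $\vartheta(w)=\vartheta(g_0)y^{\varepsilon_1}\vartheta(g_1)\cdots$, with attached elements $\vartheta(v_j)$. Using it,
$$E(\vartheta w)=\vartheta(E(w)).\tag{5}$$

## 10. The fixed point of $T(L)=\vartheta^{-1}(\ker R_L)$

For $L\in\mathcal N$ put $T(L)=\vartheta^{-1}(\ker R_L)$; that is, $w\in T(L)\iff R_L(\vartheta w)=1$. Since $\ker R_L\le L$, the group $P/T(L)\cong P/\ker R_L$ maps onto the infinite group $P/L$. So $T(L)\in\mathcal N$, and $T(L)\le\vartheta^{-1}(L)$. We look for a fixed point of $T$ as the limit of the iterates $T^n(M)$. Nothing proved so far says that they are nested, so convergence needs an argument. It has two parts: a disagreement between $T^n(L)$ and $T^n(L')$ on $E(w)$ comes from a disagreement between $L$ and $L'$ on $\vartheta^n(E(w))$; and $M$, $T(M)$ cannot disagree far out along $\vartheta$-orbits.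

**Lemma 12.** If $L,L'\in\mathcal N$ agree on $\vartheta^n(E(w))$, then $T^n(L),T^n(L')$ agree on $E(w)$.

**Proof.** Induction on $n$, for all $w$ and all expressions simultaneously; $n=0$ is trivial. Let $n\ge1$. By (5), $L,L'$ agree on $\vartheta^{n-1}(E(\vartheta w))$. By induction, applied to $\vartheta w$, $T^{n-1}(L)$ and $T^{n-1}(L')$ agree on $E(\vartheta w)=\vartheta(E(w))$. Let $u\in E(w)$. By Lemma 11 (or trivially, if $u=w$), $u$ has an expression with $E(u)\subseteq E(w)$, so $E(\vartheta u)=\vartheta(E(u))\subseteq\vartheta(E(w))$. Lemma 10(c), applied to $\vartheta u$ and the pair $T^{n-1}(L),T^{n-1}(L')$, says that $\vartheta u$ lies in both kernels or in neither. That is, $u\in T^n(L)\iff u\in T^n(L')$. $\square$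

**Lemma 13.** (a) $T^n(M)\le M$ for all $n$. (b) For each $u\in M$, $\vartheta^n(u)\in T(M)$ for all large $n$. (c) $L_1\le T^n(M)$ for all $n$.

**Proof.** (a) If $L'\le M$, then $T(L')\le\vartheta^{-1}(L')\le\vartheta^{-1}(M)=M$. Induct, starting from $T^0(M)=M$.

(b) $u$ is a product of $P$-conjugates of elements $m^{\pm1}$ with $m$ in a finite subset of $M_1$. For such $m$, $\vartheta^{n+1}(m)\in M_1\le M$, so $R_M(\vartheta^{n+1}m)=\rho(\vartheta^{n+1}m)$, which is trivial for large $n$ by definition of $M_1$. Since $\vartheta^{n+1}u$ is a product of conjugates of the elements $\vartheta^{n+1}(m)^{\pm1}$, $R_M(\vartheta^{n+1}u)=1$ for large $n$, that is, $\vartheta^nu\in T(M)$.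

(c) We have $L_1\le M_1\le M$. Suppose $L_1\le L'\in\mathcal N$ and $g\in L_1$. Then $\vartheta g\in L_1\le L'$ and $\rho_1(\vartheta g)=1$, so $R_{L'}(\vartheta g)=\rho(\vartheta g)=1$, that is, $g\in T(L')$. Induct. $\square$

**Proof of Theorem A.**

**Step 1: the iterates converge.** Let $w\in P$ with a fixed expression. We claim that for all large $n$, $M$ and $T(M)$ agree on $\vartheta^n(E(w))$. As $E(w)$ is finite, consider one $u\in E(w)$. If $u\notin M$, then $\vartheta^nu\notin M$, since $\vartheta(M)=M$, and so $\vartheta^nu\notin T(M)$ by Lemma 13(a). If $u\in M$, then $\vartheta^nu\in M$ for all $n$, and $\vartheta^nu\in T(M)$ for large $n$ by Lemma 13(b). This proves the claim. By Lemma 12 with $L=M$ and $L'=T(M)$, $T^n(M)$ and $T^{n+1}(M)$ agree on $E(w)\ni w$ for all large $n$. So for each $w$ the statement "$w\in T^n(M)$" is eventually constant in $n$.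

**Step 2: the limit.** Put
$$L=\{w\in P:w\in T^n(M)\text{ for all large }n\}.$$
This is a normal subgroup of $P$. By Step 1, on each finite set it agrees with $T^n(M)$ for all large $n$. By Lemma 13(a), $L\le M$, so $P/L$ is infinite and $L\in\mathcal N$. By Lemma 13(c), $L_1\le L$.

**Step 3: $T(L)=L$.** Given $w$, take $n$ so large that $L$ and $T^n(M)$ agree on $E(\vartheta w)$, and $L$ and $T^{n+1}(M)$ agree on $\{w\}$. By Lemma 10(c),
$$w\in T(L)\iff\vartheta w\in\ker R_L\iff\vartheta w\in\ker R_{T^n(M)}\iff w\in T^{n+1}(M)\iff w\in L.$$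

**Step 4: the group.** Let $G=P/L$, a finitely generated group. By Lemma 9, $R_L(P)=G\circledast G_0$. By Step 3, $\ker R_L=\vartheta(T(L))=\vartheta(L)$. So
$$G=P/L\ \overset{\vartheta}{\cong}\ P/\vartheta(L)=P/\ker R_L\ \cong\ R_L(P)=G\circledast G_0.\qquad\blacksquare$$

## 11. Thompson's group $V$ and the groups containing it

Let $\mathcal C=\{0,1\}^\omega$, and for a finite word $u$ let $u\mathcal C$ be the cone of sequences that begin with $u$. The group $V$ consists of the homeomorphisms of $\mathcal C$ of the form $u_i\xi\mapsto v_i\xi$, for two partitions $\{u_i\mathcal C\},\{v_i\mathcal C\}$ of $\mathcal C$ into finitely many cones. For instance, swapping two disjoint cones $u\xi\leftrightarrow v\xi$ and fixing everything else is an element of $V$. We use that $V$ is finitely generated, infinite and simple (Higman, *Finitely presented infinite simple groups*, 1974; Cannon–Floyd–Parry, Enseign. Math. 42 (1996)).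

**Proof of Corollary B(1).** By simplicity, one admissible quadruple in $V$ with $[c,wcw^{-1}]\neq1$ is enough. We imitate the example of Section 5. Consider the following elements, all equal to the identity where nothing is said.

- $x$: $00\xi\mapsto000\xi$, $010\xi\mapsto001\xi$, $011\xi\mapsto01\xi$ (so $x$ is the identity on $1\mathcal C$).
- $a$ swaps $0100\xi\leftrightarrow01010\xi$.
- $b$ swaps $01010\xi\leftrightarrow01011\xi$.
- $w$ swaps $01011\xi\leftrightarrow011\xi$ and $10\xi\leftrightarrow11\xi$.

The element $x$ maps the partition of $0\mathcal C$ into the cones of $00,010,011$ to the partition into the cones of $000,001,01$, so $x\in V$.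

**Step 1: admissibility.** First $x(010\mathcal C)=001\mathcal C$, and $x$ then adds one $0$ at the front at each application, since it sends $00\xi$ to $000\xi$. So $x^n(010\mathcal C)=0^{n+1}1\mathcal C$ for $n\ge1$, which is disjoint from $010\mathcal C$. Since $a$ and $b$ are supported in $010\mathcal C$, the support of $x^nax^{-n}$ is disjoint from that of $b$, and $[x^nax^{-n},b]=1$. The group $\langle a,b,x\rangle$ fixes $1\mathcal C$ pointwise and $w$ does not, so $w\notin\langle a,b,x\rangle$.

**Step 2: $[c,wcw^{-1}]\neq1$.** Let $C_1=0100\mathcal C$, $C_2=01010\mathcal C$, $C_3=01011\mathcal C$, $C_4=011\mathcal C$. Preserving tails $\xi$, $a$ acts on these cones as the transposition $(1\,2)$ and $b$ as $(2\,3)$. So $c=[a,b]=aba^{-1}b^{-1}$ acts as $((1\,2)(2\,3))^2$, a 3-cycle on $C_1,C_2,C_3$. The element $w$ exchanges $C_3$ and $C_4$ and fixes $C_1,C_2$ pointwise, so $wcw^{-1}$ permutes $C_1,C_2,C_4$ as a 3-cycle in the same way. Two 3-cycles with supports $\{1,2,3\}$ and $\{1,2,4\}$ do not commute, since neither preserves the other's support. So $[c,wcw^{-1}]\ne1$;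 by simplicity its normal closure is $V$, and Theorem A applies to $G_0=V$.

**Proof of Corollary B(2).** Let $G_0$ be a finitely generated simple group containing a copy of $V$. Take the quadruple above inside that copy. The relations $[x^nax^{-n},b]=1$, the subgroup $\langle a,b,x\rangle$, the statement $w\notin\langle a,b,x\rangle$ and the inequality $[c,wcw^{-1}]\neq1$ do not depend on the ambient group. So the quadruple is admissible in $G_0$, and by simplicity the normal closure of $[c,wcw^{-1}]$ is $G_0$.

**Proof of Corollary B(3).** Every countable group embeds in a finitely generated simple group (P. Hall, J. Austral. Math. Soc. 17 (1974); Goryushkin, Math. Notes 16 (1974); Schupp, J. London Math. Soc. 13 (1976)). For a countable group $C$, apply this to $C\times V$: we get a finitely generated simple $G_0$ containing $C$ and $V$. By (2), Theorem A gives a finitely generated $G\cong G\circledast G_0$, and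
$$C\le G_0\cong\mu(G_0)\le G\circledast G_0\cong G.$$

For the count, there are $2^{\aleph_0}$ isomorphism types of finitely generated groups $C$ (B. H. Neumann, 1937), and each embeds in some such $G$. A countable group $G$ has only countably many finitely generated subgroups, because each is given by a finite subset of $G$. So if only $\mathfrak m<2^{\aleph_0}$ types of $G$ occurred, at most $\mathfrak m\cdot\aleph_0<2^{\aleph_0}$ types of $C$ would embed in them, a contradiction. As there are at most $2^{\aleph_0}$ isomorphism types of finitely generated groups altogether, exactly $2^{\aleph_0}$ types of $G$ occur. $\blacksquare$
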